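# Minimum degree of minimal $k$-$\{1,2\}$-factor-critical graphs

## $K_4$ and triangles through a common vertex

Take the complete graph on $a,b,c,d$. Remove any one vertex and a triangle remains. Now delete the edge $ab$ first and then remove $c$. What is left is the path $a - d - b$, and it cannot be covered by disjoint edges and cycles: the only way to cover $a$ is by the edge $ad$, and then $b$ is left alone. By symmetry, $K_4$ has the following property, and loses it when any single edge is deleted: *after the removal of any one vertex, the remaining vertices can be covered exactly by disjoint edges and cycles.* Every vertex has degree $3$.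

Here is a second family. Let $F_t$ ($t\ge 1$) consist of $t$ triangles $c\,a_i\,b_i$ ($1\le i\le t$) that share the vertex $c$ and nothing else. If we remove $c$, the edges $a_ib_i$ cover the rest. If we remove $a_i$, the edge $cb_i$ and the edges $a_jb_j$ ($j\ne i$) cover the rest, and removing $b_i$ is symmetric. So $F_t$ has the same property. It also loses it when any edge is deleted, because every edge has an end $x$ of degree $2$. After the deletion $x$ has one neighbor left, and removing that neighbor isolates $x$.

In these examples nothing can be thrown away, and the minimum degree is $3$ for $K_4$ and $2$ for $F_t$. Yet $c$ has degree $2t$ in $F_t$, as large as we like, so being edge-minimal does not keep all degrees small. Does it keep the minimum degree small? To ask this for the removal of $k$ vertices, we fix the terms. All graphs are finite, undirected and simple, and have at least one vertex.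

**Definition.** A $\{1,2\}$-factor of a graph $G$ is a spanning subgraph each of whose components is a regular graph of degree one or two, that is, a $K_2$ or a cycle (of length at least $3$). A graph $G$ of order $n$ is $k$-$\{1,2\}$-factor-critical, where $0\le k<n$, if the removal of any $k$ vertices results in a graph with a $\{1,2\}$-factor. It is minimal if, in addition, $G-e$ is not $k$-$\{1,2\}$-factor-critical for any edge $e$ of $G$.

I shall say "$k$-critical" for short. Thus $K_4$ and all $F_t$ are minimal $1$-critical. It is easy to see that a $k$-critical graph has minimum degree $\delta(G)\ge k+1$ (we check it below). The conjecture, taken from Kevin Pereyra, "On the minimum degree of minimal $k$-$\{1,2\}$-factor critical $k$-planar graphs", arXiv:2603.10317 (2026), says that minimality forces $k+1\le\delta(G)\le k+2$. It is stated there as known for $k\in\{0,1,n-5,n-4,n-3,n-2\}$. We prove it for all $k$, using none of these cases, and then find out when the value $k+2$ occurs.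

## A Hall-type criterion on independent sets

The definition of $k$-critical quantifies over all removals of $k$ vertices. We first replace it by a single inequality that involves only the graph itself.

**Definition.** For $X\subseteq V(G)$ put $N(X)=\bigcup_{x\in X}N(x)$ and $h(X)=|N(X)|-|X|$. A vertex $u$ is isolated in $Z\subseteq V(G)$ if $u\in Z$ and $u$ has no neighbor in $Z$.

Vertices of $X$ are not excluded from $N(X)$. In $K_4$ we have $N(\{a\})=\{b,c,d\}$ and $h(\{a\})=2$, while $N(\{a,b\})$ is the whole vertex set and $h(\{a,b\})=2$. We write $X-v$ for $X\setminus\{v\}$, and use subscripts, as in $N_Q$, for a graph other than $G$.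

Two facts about $h$ will be used all the time. The first is submodularity, with its error term. Since $N(X\cup Y)=N(X)\cup N(Y)$, counting gives
$$h(X\cup Y)+h(X\cap Y)=h(X)+h(Y)-\bigl(|N(X)\cap N(Y)|-|N(X\cap Y)|\bigr).\tag{1}$$
Since $N(X\cap Y)\subseteq N(X)\cap N(Y)$, the bracket is at least $0$, so $h(X\cup Y)+h(X\cap Y)\le h(X)+h(Y)$.

The second fact holds in any graph $Q$. Let $X\subseteq V(Q)$ and let $I$ be the set of isolated vertices of $Q[X]$. Then
$$N_Q(X)\supseteq (X\setminus I)\cup N_Q(I),\quad\text{a disjoint union.}\tag{2}$$
Indeed each vertex of $X\setminus I$ has a neighbor in $X$, so it lies in $N_Q(X)$. No vertex of $I$ has a neighbor in $X$, so $N_Q(I)$ is disjoint from $X$.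

Recall Hall's theorem: a bipartite graph with sides $A,B$ has a matching that covers $A$ if and only if every $S\subseteq A$ has at least $|S|$ neighbors in $B$.

**Lemma 1.** For $0\le k<n$, a graph $G$ of order $n$ is $k$-critical if and only if $h(I)\ge k$ for every nonempty independent set $I$.

**Step 1: factors as permutations.** This step makes Hall's theorem available. A graph $Q$ has a $\{1,2\}$-factor if and only if there is a permutation $\sigma$ of $V(Q)$ with $x\sigma(x)\in E(Q)$ for all $x$. Given a factor, let $\sigma$ go once around each cycle in a chosen direction and swap the two ends of each $K_2$. Conversely, given $\sigma$, its cycles have length at least $2$, as $\sigma(x)\neq x$. Those of length $2$ give $K_2$'s and those of length at least $3$ give cycles of $Q$, and together they span $Q$. Now take two copies $A,B$ of $V(Q)$ and join $x\in A$ to $y\in B$ when $xy\in E(Q)$. Such a $\sigma$ is exactly a matching that covers $A$ (and then also $B$, by size). By Hall's theorem, $Q$ has a $\{1,2\}$-factor if and only if $|N_Q(X)|\ge|X|$ for all $X\subseteq V(Q)$.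

**Step 2: the condition suffices.** We must verify Hall's condition after any removal. Let $|K|=k$, $Q=G-K$, $X\subseteq V(Q)$, and let $I$ be the set of isolated vertices of $Q[X]=G[X]$. If $I=\emptyset$, then (2) gives $|N_Q(X)|\ge|X|$. If $I\ne\emptyset$, then $I$ is independent and $|N_Q(I)|\ge|N(I)|-k\ge|I|$, so (2) gives $|N_Q(X)|\ge|X|-|I|+|I|=|X|$.

**Step 3: the condition is necessary.** From a set that violates it we build a bad removal. Let $I$ be nonempty and independent with $|N(I)|<|I|+k$. If $|N(I)|\ge k$, remove $k$ vertices $K\subseteq N(I)$. Since $I$ is independent, no vertex of $I$ is removed, and $|N_{G-K}(I)|=|N(I)|-k<|I|$, so $G-K$ has no $\{1,2\}$-factor by Step 1. If $|N(I)|<k$, pick $x\in I$. Then $x\notin N(I)$, and as $k\le n-1$ there is a set $K\supseteq N(I)$ with $|K|=k$ and $x\notin K$. Now $x$ is isolated in $G-K$, so again there is no $\{1,2\}$-factor. $\square$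

Taking $I=\{v\}$ we get $d(v)-1\ge k$. So every $k$-critical graph has $\delta(G)\ge k+1$.

## Complete graphs, and the case $k=0$

In $K_n$ the nonempty independent sets are the singletons, with $h=n-2$. So $K_n$ is $k$-critical exactly when $k\le n-2$. Now let $n\ge 4$ and consider $K_n-uv$. The sets to test are $\{u\}$ and $\{v\}$ with $h=n-3$, the other singletons with $h=n-2$, and $\{u,v\}$ with $h=(n-2)-2=n-4$. So $K_n-uv$ is $k$-critical exactly when $k\le n-4$. It follows that, for $n\ge4$, $K_n$ is minimal $k$-critical for $k=n-2$ and $k=n-3$ only. In the second case $\delta=n-1=k+2$.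

This settles large $k$. There is no $(n-1)$-critical graph, since $\delta\ge n$ is impossible. For $k=n-2$ we have $\delta=n-1=k+1$. For $k=n-3$ the only possible values of $\delta$ are $n-2=k+1$ and $n-1=k+2$. The first value of $k$ for which the claim says something is $k=n-4$. Here $\delta=k+3$ would mean $G=K_n$, which we have just seen is not minimal.

At the other end, let $k=0$. A minimal $0$-critical graph equals its own $\{1,2\}$-factor, since an edge outside the factor could be deleted. No component is an even cycle, since such a cycle could be replaced in the factor by a perfect matching of it, and then its remaining edges could be deleted. Conversely, let $G$ be a disjoint union of $K_2$'s and odd cycles. Deleting an edge creates a component that is a path of odd order, or adds a second isolated vertex in the case of a $K_2$ (again paths of odd order, namely $1$). A path contains no cycle, so a $\{1,2\}$-factor of it would be a perfect matching, which odd order forbids. Hence the minimal $0$-critical graphs are exactly the disjoint unions of $K_2$'s and odd cycles, and $\delta=2$ if and only if all components are odd cycles.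

The results to be proved are these.

**Theorem 1.** If $G$ is a minimal $k$-$\{1,2\}$-factor-critical graph, then $k+1\le\delta(G)\le k+2$.

**Theorem 2.** Let $k\ge1$. A graph $G$ is minimal $k$-$\{1,2\}$-factor-critical with $\delta(G)=k+2$ if and only if every component of $G$ is $K_{k+3}$. Hence every other minimal $k$-$\{1,2\}$-factor-critical graph has $\delta(G)=k+1$. For $k=0$, the minimal graphs are exactly the disjoint unions of $K_2$'s and odd cycles, so $\delta(G)=2$ if and only if all components are odd cycles. Both values in Theorem 1 occur for every $k\ge0$.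

**Theorem 3.** Let $G$ be minimal $k$-$\{1,2\}$-factor-critical, and let $L,M,H$ be the sets of vertices of degree $k+1$, $k+2$, and at least $k+3$. Then every $H'\subseteq H$ induces at most $|H'|$ edges (so each component of $G[H]$ has at most one cycle), and $|H|\le|L|+\frac{|M|}{k+1}$. In particular at least half of the vertices have degree at most $k+2$.

For $F_t$ with $t\ge2$ and $k=1$ we have $H=\{c\}$, $M=\emptyset$ and $|L|=2t$.

**From now on $G$ is a minimal $k$-critical graph**, until we return to the converse in Theorem 2.

## Tight sets orient the edges

We want to know what the presence of an edge $e=uv$ costs. By minimality and Lemma 1 applied to $G-e$, there is a nonempty set $X$, independent in $G-e$, with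
$$|N_{G-e}(X)|\le|X|+k-1.\tag{3}$$
Suppose first that $X$ contains exactly one end of $e$, say $u$. Then $X$ is independent in $G$, and $N(X)\subseteq N_{G-e}(X)\cup\{v\}$. As $|N(X)|\ge|X|+k$ by Lemma 1, (3) forces $|N(X)|=|X|+k$ and $v\notin N_{G-e}(X)$. So $h(X)=k$, and $u$ is the only neighbor of $v$ in $X$. This suggests some terms.

**Definition.** A nonempty independent set $I$ is tight if $h(I)=k$. For an edge $uv$ write $u\to v$ if there is a tight set $I$ with $N(v)\cap I=\{u\}$. Both $u\to v$ and $v\to u$ may hold. The edge $uv$ is neutral if neither holds. Let $P$ be the set of vertices that lie in some tight set, and $U=V(G)\setminus P$. For a vertex $u$, let $\mathrm{out}(u)$, $\mathrm{in}(u)$, $b(u)$ be the numbers of $v\in N(u)$ with $u\to v$, with $v\to u$, and with $uv$ neutral.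

In $F_t$ with $t\ge2$ and $k=1$, each of the sets $\{a_i\},\{b_i\}$ is tight, as $h=2-1$. So $a_i\to b_i$, $b_i\to a_i$, $a_i\to c$ and $b_i\to c$. The only independent set that contains $c$ is $\{c\}$, with $h=2t-1>1$. So $U=\{c\}$, with $\mathrm{out}(c)=0$ and $\mathrm{in}(c)=2t$. The high degree of $c$ comes entirely from incoming edges.

From the definitions,
$$d(u)\le\mathrm{out}(u)+\mathrm{in}(u)+b(u),\qquad\sum_u\mathrm{out}(u)=\sum_u\mathrm{in}(u),\qquad\mathrm{out}(u)=0\text{ for }u\in U.\tag{4}$$

Tight sets behave well under intersection. To prove this we need to control the union of two independent sets, which need not be independent. It is enough that one vertex stays isolated in it.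

**Lemma 2.** If the set $I$ of isolated vertices of $G[X]$ is nonempty, then $h(X)\ge h(I)\ge k$.

*Proof.* By (2), $|N(X)|\ge|X|-|I|+|N(I)|$, which is $h(X)\ge h(I)$. The set $I$ is nonempty and independent, so $h(I)\ge k$ by Lemma 1. $\square$

**Lemma 3.** For $u\in P$, the intersection $T_u$ of all tight sets containing $u$ is tight. If $u\to v$, then $N(v)\cap T_u=\{u\}$.

*Proof.* Let $I_1,I_2$ be tight sets containing $u$. Then $u$ has no neighbor in $I_1$ and none in $I_2$, so it is isolated in $I_1\cup I_2$, and $h(I_1\cup I_2)\ge k$ by Lemma 2. Also $I_1\cap I_2$ is independent and contains $u$, so $h(I_1\cap I_2)\ge k$. By (1) the two values add up to at most $2k$, so both equal $k$, and $I_1\cap I_2$ is tight. Repeating this finitely often, $T_u$ is tight. If $u\to v$, take a tight $I$ with $N(v)\cap I=\{u\}$. As $u\in T_u\subseteq I$, we get $N(v)\cap T_u=\{u\}$. $\square$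

So one set $T_u$ witnesses all edges that leave $u$. This limits their number.

**Lemma 4.** If $u\in P$ and $d(u)\ge k+2$, then $\mathrm{out}(u)\le1$.

*Proof.* Put $T=T_u$. As $h(\{u\})=d(u)-1\ne k$, the set $\{u\}$ is not tight, so $T\ne\{u\}$. Hence $T-u$ is nonempty and independent, and $|N(T-u)|\ge|T|-1+k$. If $u\to v$, then $u$ is the only neighbor of $v$ in $T$ by Lemma 3, so $v\in N(T)\setminus N(T-u)$. Therefore
$$|T|-1+k\le|N(T-u)|\le|N(T)|-\mathrm{out}(u)=|T|+k-\mathrm{out}(u),$$
which gives $\mathrm{out}(u)\le1$. $\square$

This suggests an immediate proof of Theorem 1. Suppose $\delta(G)\ge k+3$. *If every edge had a direction*, then the number of edges would be at most $\sum_u\mathrm{out}(u)\le n$. But it is at least $(k+3)n/2\ge 3n/2$, a contradiction.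

The argument breaks at neutral edges, and they cannot be waved away. In $K_{k+3}$ every nonempty independent set is a singleton with $h=k+1$. So there are no tight sets at all, and every edge is neutral. Notice that Lemma 4 needs only degree at least $k+2$. If neutral edges never occurred, the same count with $\delta\ge k+2$ would give at least $(k+2)n/2$ edges, which exceeds $n$ for $k\ge1$, and we would have proved $\delta\le k+1$. The graphs $K_{k+3}$ show that this is false. So we must find out what a neutral edge looks like.

## The set attached to a neutral edge

A neutral edge arises when the set $X$ in (3) contains both ends. We extract from this all the equalities it forces. The excess of the relevant sets is now $k+1$ instead of $k$, just one above tight.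

**Lemma 5.** If $uv$ is neutral, there is a set $X$ containing $u$ and $v$ such that $uv$ is the only edge of $G[X]$ and
$$h(X)=h(X-u)=h(X-v)=k+1,\qquad N(X-v)=N(X)\setminus\{u\},\qquad N(X-u)=N(X)\setminus\{v\}.$$
In particular $N(v)\setminus\{u\}\subseteq N(X-v)$.

*Proof.* Put $e=uv$ and take $X$ as in (3).

**Step 1: both ends lie in $X$.** If $u,v\notin X$, then $X$ is independent in $G$ and $N(X)=N_{G-e}(X)$, so $h(X)\le k-1$, against Lemma 1. If exactly one end lies in $X$, then the computation after (3) shows $u\to v$ or $v\to u$, against neutrality. So $u,v\in X$, and since $X$ is independent in $G-e$, the only edge of $G[X]$ is $uv$.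

**Step 2: upper bounds.** We have $N(X)=N_{G-e}(X)\cup\{u,v\}$, so $|N(X)|\le|X|+k+1$. The only neighbor of $u$ in $X$ is $v$, so $u\notin N(X-v)$, while $u\in N(X)$. Hence $N(X-v)\subseteq N(X)\setminus\{u\}$ and
$$|N(X-v)|\le|N(X)|-1\le|X|+k=|X-v|+k+1.\tag{5}$$

**Step 3: equality.** The set $X-v$ is independent and contains $u$. If it were tight, then $N(v)\cap(X-v)=\{u\}$ would give $u\to v$. So $h(X-v)\ge k+1$, and all the inequalities in (5) are equalities. Thus $h(X-v)=k+1$, $N(X-v)=N(X)\setminus\{u\}$ and $h(X)=k+1$. The argument for $X-u$ is the same with $u$ and $v$ exchanged, and uses that $v\to u$ fails. Finally $N(v)\setminus\{u\}\subseteq N(X)\setminus\{u\}=N(X-v)$. $\square$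

Two examples. In $K_4$ with $k=1$ the set is $X=\{u,v\}$: $N(X)$ has $4$ elements, $h(X)=2$, and $h(\{u\})=2$. For $k=0$ take the cycle with vertices $1,2,\dots,7$ in this order and the edge $uv$ with $u=1$, $v=7$. Then $X=\{1,3,5,7\}$ works: $N(X)=\{1,2,4,6,7\}$ and $h(X)=1$, while $N(X-7)=\{2,4,6,7\}=N(X)\setminus\{1\}$.

The last assertion of Lemma 5 says that *every neighbor of $v$ other than $u$ is already seen from $X-v$*. It is what lets a neutral edge and a tight set interact.

## Neutral edges avoid tight sets

A tight set through $u$ has excess $k$, and the set $X-v$ has excess $k+1$. We combine them by (1). If the intersection is not tight, it uses up $k+1$, and the union is left with only $k$.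

**Lemma 6.** If $u\in P$, then $b(u)=0$.

*Proof.* Suppose $u\in P$ and $uv$ is neutral. Put $T=T_u$, take $X$ as in Lemma 5, and put $X'=X-v$. So $X'$ is independent, contains $u$, and $h(X')=k+1$.

**Step 1: the intersection is not tight.** We have $N(v)\cap X'=\{u\}$. If $T\subseteq X'$, then $N(v)\cap T=\{u\}$ with $T$ tight, so $u\to v$, a contradiction. Hence $X'\cap T$ is an independent set that contains $u$ and is a proper subset of $T$. Every tight set containing $u$ contains $T$, so $X'\cap T$ is not tight, and $h(X'\cap T)\ge k+1$.

**Step 2: the union yields a tight set.** By (1),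
$$h(X'\cup T)\le(k+1)+k-(k+1)=k.$$
The vertex $u$ is isolated in $X'$ and in $T$, hence in $X'\cup T$. Let $I$ be the set of isolated vertices of $G[X'\cup T]$, so $u\in I$. By Lemma 2, $k\le h(I)\le h(X'\cup T)\le k$. So $I$ is tight, and as it contains $u$, we get $T\subseteq I$. Thus no vertex of $T$ has a neighbor in $X'$, that is, $T\cap N(X')=\emptyset$.

**Step 3: $u\to v$ after all.** If some $t\ne u$ lay in $N(v)\cap T$, then $t\in N(v)\setminus\{u\}\subseteq N(X')$ by Lemma 5, against Step 2. So $N(v)\cap T=\{u\}$ with $T$ tight, and $u\to v$, a contradiction. $\square$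

At a vertex outside $P$ there are no outgoing edges, and neutral edges may occur. There the level $k+1$ takes over the role of the level $k$: we intersect the sets $X-v$ just as we intersected tight sets in Lemma 3, and then count as in Lemma 4. The slack is now larger by $1$, so we get $2$ instead of $1$. The exceptional case is again the one where the intersection is $\{u\}$.

**Lemma 7.** If $u\in U$, then $b(u)\le2$ or $d(u)=k+2$.

*Proof.* We may assume $m=b(u)\ge1$.

**Step 1: closure under intersection at level $k+1$.** If $u$ is isolated in $Z$, then the set $I$ of isolated vertices of $G[Z]$ contains $u$, so it is nonempty, independent and, as $u\in U$, not tight. Lemma 2 gives $h(Z)\ge h(I)\ge k+1$. Now let $u$ be isolated in $Z_1$ and in $Z_2$, with $h(Z_1)=h(Z_2)=k+1$. Then $u$ is isolated in $Z_1\cup Z_2$ and in $Z_1\cap Z_2$, so both have $h\ge k+1$. By (1) their sum is at most $2(k+1)$, so $h(Z_1\cap Z_2)=k+1$.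

**Step 2: one set for all neutral edges at $u$.** Let $uv_1,\dots,uv_m$ be the neutral edges at $u$, let $X_i$ be the set of Lemma 5 for $uv_i$, and put $Z=\bigcap_i(X_i-v_i)$. Each $X_i-v_i$ is independent, contains $u$, and has $h=k+1$. By Step 1, $Z$ is an independent set with $u\in Z$ and $h(Z)=k+1$. Moreover $N(v_i)\cap Z\subseteq N(v_i)\cap X_i=\{u\}$ for each $i$.

**Step 3: counting.** If $Z=\{u\}$, then $d(u)-1=k+1$, so $d(u)=k+2$. Otherwise $Z-u$ is nonempty and independent, and each $v_i$ lies in $N(Z)\setminus N(Z-u)$ by Step 2. Hence
$$|Z|-1+k\le|N(Z-u)|\le|N(Z)|-m=|Z|+k+1-m,$$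
so $m\le2$. $\square$

## Few edges among vertices of high degree

The count that broke down can now be repaired, even inside any set of vertices of degree at least $k+3$.

**Lemma 8.** If all vertices of $H'\subseteq V(G)$ have degree at least $k+3$, then $G[H']$ has at most $|H'|$ edges.

*Proof.* A non-neutral edge of $G[H']$ has an end $u$ in $H'$ such that the edge leaves $u$, so there are at most $\sum_{u\in H'}\mathrm{out}(u)$ such edges. By Lemma 4 the terms with $u\in P$ are at most $1$, and by (4) the terms with $u\in U$ are $0$. So $G[H']$ has at most $|H'\cap P|$ non-neutral edges. By Lemma 6 both ends of a neutral edge lie in $U$, and by Lemma 7 a vertex of $H'\cap U$ meets at most two neutral edges, as its degree is not $k+2$. So $G[H']$ has at most $\frac12\cdot2|H'\cap U|=|H'\cap U|$ neutral edges. The total is at most $|H'|$. $\square$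

**Proof of Theorem 1.** The lower bound was shown after Lemma 1. If $\delta(G)\ge k+3$, then Lemma 8 with $H'=V(G)$ says that $G$ has at most $n$ edges. But it has at least $(k+3)n/2\ge3n/2>n$ edges, a contradiction. $\blacksquare$

**Proof of Theorem 3.** The first claim is Lemma 8. Apply it to the vertex set of a component of $G[H]$: this component has at most as many edges as vertices. A connected graph that contains two different cycles has more edges than vertices, so the component has at most one cycle.

For the inequality we compare incoming and outgoing edges. By (4), $\mathrm{in}(u)\ge d(u)-\mathrm{out}(u)-b(u)$. On $H\cap P$ we have $\mathrm{out}\le1$ and $b=0$ by Lemmas 4 and 6, so $\mathrm{in}\ge k+2$. On $H\cap U$ we have $\mathrm{out}=0$ and $b\le2$ by (4) and Lemma 7, so $\mathrm{in}\ge k+1$. On the other hand $\mathrm{out}(u)\le d(u)=k+1$ on $L$. By Lemma 4 and (4), $\mathrm{out}\le1$ on $M$ and on $H\cap P$, and $\mathrm{out}=0$ on $H\cap U$. Hence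
$$(k+2)|H\cap P|+(k+1)|H\cap U|\le\sum_u\mathrm{in}(u)=\sum_u\mathrm{out}(u)\le(k+1)|L|+|M|+|H\cap P|.$$
Subtracting $|H\cap P|$ gives $(k+1)|H|\le(k+1)|L|+|M|$, which is the claim. In particular $|H|\le|L|+|M|$, so at least $n/2$ vertices have degree at most $k+2$. $\blacksquare$

## Unions of $K_{k+3}$ as the only graphs with $\delta=k+2$

We prove Theorem 2. The case $k=0$ was settled by hand above.

**Step 1: the examples.** Here we show that the graphs named in the theorem qualify and that both values of $\delta$ occur. Let $k\ge0$ and let $G$ be a disjoint union of copies of $K_{k+3}$. A nonempty independent set $I$ has at most one vertex in each component, so $|N(I)|=(k+2)|I|$. Therefore $h(I)=(k+1)|I|\ge k$, and $G$ is $k$-critical by Lemma 1. For an edge $e=uv$, the set $\{u,v\}$ is independent in $G-e$ and has only $k+1<2+k$ neighbors there, so $G-e$ is not $k$-critical. Thus $G$ is minimal, with $\delta=k+2$. Similarly $K_{k+2}$ is minimal $k$-critical with $\delta=k+1$: singletons have $k+1\ge1+k$ neighbors, and after deletion of $uv$ the vertex $u$ has only $k$ neighbors.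

Now let $k\ge1$ and let $G$ be minimal $k$-critical with $\delta(G)=k+2$. We must show that every component is $K_{k+3}$. Once this is done, Theorem 1 gives the sentence about all other minimal graphs.

**Step 2: there are no tight sets, and $G$ is regular.** Each $u\in P$ has $\mathrm{out}(u)\le1$ and $b(u)=0$ by Lemmas 4 and 6, so $\mathrm{in}(u)\ge k+1\ge2$ by (4). Then
$$|P|\ge\sum_u\mathrm{out}(u)=\sum_u\mathrm{in}(u)\ge2|P|,$$
so $P=\emptyset$. There are no tight sets, so every edge is neutral. Each $u$ then lies in $U$ and has $b(u)=d(u)\ge k+2\ge3$, so $d(u)=k+2$ by Lemma 7.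

Put $s=k+1\ge2$. Then $G$ is $(s+1)$-regular, and
$$h(I)\ge s\quad\text{for every nonempty independent set }I.\tag{6}$$
For each edge $uv$ fix a set $X_{uv}=X_{vu}$ as in Lemma 5, so that $h(X_{uv})=s$, and put $J_{uv}=X_{uv}\setminus\{u,v\}$. Since $uv$ is the only edge of $G[X_{uv}]$, the set $J_{uv}$ is independent and contains no neighbor of $u$ or $v$. In the union of $K_{k+3}$'s we expect all $J_{uv}$ to be empty, and Steps 4 to 6 make this precise.

**Step 3: if $v\ne w$ are neighbors of $u$, then $J_{uv}\cap J_{uw}=\emptyset$.** This disjointness will later let us count neighbors. The only neighbor of $u$ in $X_{uw}$ is $w$, so $v\notin X_{uw}$, and likewise $w\notin X_{uv}$. So $X_{uv}\cap X_{uw}$ contains neither $v$ nor $w$. It is therefore independent, it contains $u$, and it has $h\ge s$ by (6). Since $u\in N(v)$ and $u\in N(w)$, we have $u\in N(X_{uv})\cap N(X_{uw})$. But $u\notin N(X_{uv}\cap X_{uw})$, since this intersection is independent and contains $u$. So the bracket in (1) is at least $1$, and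
$$h(X_{uv}\cup X_{uw})\le2s-1-s=s-1.$$
If $G[X_{uv}\cup X_{uw}]$ had an isolated vertex, then Lemma 2 and (6) would give $h(X_{uv}\cup X_{uw})\ge s$. So it has none. Now suppose $z\in J_{uv}\cap J_{uw}$. Then $z$ is isolated in $X_{uv}$ and in $X_{uw}$, since only the ends of the edge $uv$, respectively $uw$, are not. So $z$ is isolated in the union, a contradiction.

**Step 4: what $J_{uv}$ sees.** Two cases.

*If $J=J_{uv}\ne\emptyset$*, then
$$N(J)=N(X_{uv})\setminus\{u,v\},\qquad|N(J)|=|J|+s,\qquad N(u)\setminus\{v\}\subseteq N(J),\quad N(v)\setminus\{u\}\subseteq N(J).\tag{7}$$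
Indeed no vertex of $J$ is adjacent to $u$ or $v$, so $N(J)\subseteq N(X_{uv})\setminus\{u,v\}$. As $u,v\in N(X_{uv})$, the right side has size $|X_{uv}|+s-2=|J|+s$. By (6), $|N(J)|\ge|J|+s$, so equality holds. The two inclusions follow, since $N(u)$ and $N(v)$ lie in $N(X_{uv})$.

*If $J_{uv}=\emptyset$*, then $N[u]=N[v]$, where $N[x]=N(x)\cup\{x\}$. Here $X_{uv}=\{u,v\}$, so $|N(X_{uv})|=s+2$, and $N(X_{uv})=N(u)\cup N(v)$ contains both $N[u]$ and $N[v]$, each of size $s+2$.

**Step 5: within a component, either all $J_e$ are empty or none is.** By connectivity it suffices to show that if $J_{uv}=\emptyset$, then $J_{uw}=\emptyset$ for every $w\in N(u)$; the same then holds at the end $v$. Suppose $J_{uw}\ne\emptyset$; then $w\ne v$. By (7) applied to $uw$, $v\in N(u)\setminus\{w\}\subseteq N(J_{uw})$, so $v$ has a neighbor $z\in J_{uw}$. By Step 4, $z\in N[v]=N[u]$. As $z\ne u$, the vertex $z$ is adjacent to $u$. But $J_{uw}$ contains no neighbor of $u$, a contradiction.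

**Step 6: if all $J_e$ in a component are empty, it is $K_{k+3}$.** By Step 4 adjacent vertices have equal closed neighborhoods. By connectivity, all closed neighborhoods in the component are the same set $N[u]$. Every vertex $x$ of the component lies in $N[x]=N[u]$, so the component is $N[u]$, any two of its vertices are adjacent, and it is $K_{s+2}=K_{k+3}$.

It remains to exclude a component $C$ in which all $J_e$ are nonempty.

**Step 7: such a component is triangle-free.** Let $uw$ be an edge of $C$. For each of the $s$ vertices $v\in N(u)\setminus\{w\}$ we have $w\in N(u)\setminus\{v\}\subseteq N(J_{uv})$ by (7), so $w$ has a neighbor in $J_{uv}$. These $s$ sets $J_{uv}$ are pairwise disjoint by Step 3, and none contains $u$. Since $u$ is also a neighbor of $w$ and $d(w)=s+1$, we conclude: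
$$w\text{ has exactly one neighbor in }J_{uv}\text{ for each }v\in N(u)\setminus\{w\},\tag{8}$$
and $N(w)$ consists of $u$ and these $s$ vertices. No vertex of any $J_{uv}$ is adjacent to $u$. So $u$ and $w$ have no common neighbor. As $uw$ was any edge of $C$, there is no triangle in $C$.

**Step 8: counting edges at one set $J$.** Fix an edge $uv$ of $C$ and let $J=J_{uv}$, $a=|J|\ge1$. The sets $N(u)\setminus\{v\}$ and $N(v)\setminus\{u\}$ have size $s$ each, are disjoint by Step 7, and lie in $N(J)$ by (7). Each vertex $w\in N(u)\setminus\{v\}$ has exactly one neighbor in $J$, by (8) for the edge $uw$. By the symmetry between $u$ and $v$, the same holds for each vertex of $N(v)\setminus\{u\}$. By (7), $N(J)$ has $a+s-2s=a-s$ further vertices, and each has at most $s+1$ neighbors in $J$. All $s+1$ edges at each vertex of the independent set $J$ go to $N(J)$, so counting edges between $J$ and $N(J)$ gives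
$$(s+1)a\le2s+(s+1)(a-s).$$
Hence $(s+1)s\le2s$, that is, $s\le1$. This contradicts $s=k+1\ge2$. So no such component exists, and every component of $G$ is $K_{k+3}$. $\blacksquare$

The hypothesis $k\ge1$ enters the last line through $s\ge2$, and for $s=1$ the count can be an equality. In the $5$-cycle $1,2,3,4,5$ with $k=0$, take the edge $uv$ with $u=1$, $v=5$. Then $X_{uv}=\{1,3,5\}$, $J=\{3\}$, $N(J)=\{2,4\}$ and $a=s=1$. Both sides of the inequality equal $2$, in accordance with the odd cycles found for $k=0$.
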